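\title{An integral formula for $\operatorname{tr}(A+tB)^m$ and the sign of its even coefficients}

\begin{abstract}
For Hermitian matrices $A$ and $B$ we prove that the coefficient of $t^r$ in the polynomial $\operatorname{tr}(A+tB)^m$ is nonnegative whenever $m$ and $r$ are even, as conjectured by Collins, Dykema and Torres-Ayala for real symmetric matrices. The proof writes this coefficient as $m(m+1)\binom mr\int a^{m-r}b^r\,d\mu(a,b)$, where $\mu$ is an explicit positive measure in the plane built from the eigenvalues of $A+wB$ for $w$ in the upper half-plane; the formula comes from Stokes' theorem. It also describes the binary forms $\operatorname{tr}(xA+yB)^m$ for even $m$, settles the case of equality, and gives the Bessis--Moussa--Villani inequality for positive semidefinite matrices.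
\end{abstract}

\section{The coefficients of $\operatorname{tr}(A+tB)^m$}\label{sec:intro}

Let $A$ and $B$ be Hermitian $n\times n$ matrices. For integers $m\ge r\ge0$ let $S_{m,r}(A,B)$ be the sum of the $\binom mr$ words of length $m$ in the noncommuting letters $A$ and $B$ in which $B$ occurs exactly $r$ times. Expanding the power gives $(A+tB)^m=\sum_r t^rS_{m,r}(A,B)$, so $\operatorname{tr}S_{m,r}(A,B)$ is the coefficient of $t^r$ in the polynomial $\operatorname{tr}(A+tB)^m$, by which we always mean the trace of the $m$-th power. The coefficients are real, because $A+tB$ is Hermitian for real $t$. A conjecture of Collins, Dykema and Torres-Ayala, which we take from \cite{KMZ}, concerns their signs: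

\begin{quote}
\emph{for real symmetric $A,B$ of any size and all even $m\ge r\ge0$, the coefficient of $t^r$ in $\operatorname{tr}(A+tB)^m$ is nonnegative.}
\end{quote}

Commuting matrices suggest this answer. If $AB=BA$, the two matrices have a common orthonormal eigenbasis with real eigenvalue pairs $(\alpha_i,\beta_i)$, and
\begin{equation}\label{eq:commuting}
\operatorname{tr}S_{m,r}(A,B)=\binom mr\sum_{i=1}^n\alpha_i^{m-r}\beta_i^r ,
\end{equation}
which is a sum of squares when $m$ and $r$ are even. Without commutativity the cases $r=0$ and $r=m$ concern one matrix only. The first case with both letters is $(m,r)=(4,2)$. Of the six words, $AABB$, $ABBA$, $BBAA$, $BAAB$ have trace $\operatorname{tr}A^2B^2$, and $ABAB$, $BABA$ have trace $\operatorname{tr}ABAB$. Since $\operatorname{tr}(AB+BA)^2=2\operatorname{tr}ABAB+2\operatorname{tr}A^2B^2$,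
\begin{equation}\label{eq:four-two}
\operatorname{tr}S_{4,2}(A,B)=2\operatorname{tr}A^2B^2+\operatorname{tr}(AB+BA)^2\ge 2\operatorname{tr}\big(AB(AB)^*\big)\ge0 ,
\end{equation}
because $AB+BA$ is Hermitian and $\operatorname{tr}A^2B^2=\operatorname{tr}ABBA$.

Two first attempts at a general proof fail. One cannot argue word by word: for
\begin{equation}\label{eq:pair}
A=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad B=\begin{pmatrix}0&1\\1&0\end{pmatrix}
\end{equation}
we have $AB=-BA$ and $A^2=B^2=I$, so $\operatorname{tr}ABAB=-2$. Nor does it suffice that $\operatorname{tr}(A+tB)^m\ge0$ for real $t$ and even $m$: the polynomial $t^4-t^2+1=(t^2-\frac12)^2+\frac34$ is positive and has a negative even coefficient. The conjecture is nevertheless true, and also for complex matrices.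

\begin{theorem}\label{thm:conjecture}
For all Hermitian (in particular, all real symmetric) $n\times n$ matrices $A,B$ and all even $m\ge r\ge0$ we have $\operatorname{tr}S_{m,r}(A,B)\ge0$.
\end{theorem}

The proof finds a substitute for \eqref{eq:commuting} in which the sum over joint eigenvalues becomes an integral against a positive measure in the plane. To say where the measure lives, put
\[
W=\big\{(\langle Ah,h\rangle,\langle Bh,h\rangle):h\in\mathbb C^n,\ \|h\|=1\big\}\subset\mathbb R^2,\qquad K=\operatorname{conv}(W\cup\{0\}).
\]
The vectors $h$ are complex even when $A$ and $B$ are real. The set $W$ is a continuous image of a sphere, hence compact, and its points satisfy $|a|\le\|A\|$, $|b|\le\|B\|$. By Carath\'eodory's theorem (a point of the convex hull of a subset of $\mathbb R^d$ is a convex combination of at most $d+1$ of its points) the convex hull of a compact subset of $\mathbb R^d$ is compact, so $K$ is compact. Measures are Borel measures, and a measure is \emph{concentrated on $K$} if the complement of $K$ has measure zero.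

\begin{theorem}\label{thm:formula}
Let $A,B$ be Hermitian $n\times n$ matrices with $\det A\ne0\ne\det B$. There is a positive measure $\mu$ on $\mathbb R^2\setminus\{0\}$, concentrated on $K$, with $\int(a^2+b^2)\,d\mu<\infty$, such that for all integers $m\ge2$ and $0\le r\le m$,
\begin{equation}\label{eq:formula}
\operatorname{tr}S_{m,r}(A,B)=m(m+1)\binom mr\int a^{m-r}b^r\,d\mu(a,b).
\end{equation}
\end{theorem}

For even $m$ and $r$ the integrand is nonnegative, and Theorem~\ref{thm:conjecture} follows by perturbing $A$ and $B$ to invertible matrices. A positive measure of this kind was, to our knowledge, first introduced by O.~Hein\"avaara under the name ``tracial joint spectral measure''; the argument below is self-contained and uses nothing from that work. The formula gives more than the conjecture.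

\begin{theorem}\label{thm:more}
Let $A,B$ be arbitrary Hermitian $n\times n$ matrices.
\begin{enumerate}
\item[(a)] There is a positive measure $\mu$ on $\mathbb R^2\setminus\{0\}$, concentrated on $K$, with $\int(a^2+b^2)\,d\mu<\infty$, for which \eqref{eq:formula} holds for all $m\ge3$ and $0\le r\le m$.
\item[(b)] For even $m\ge2$, the set of binary forms $\operatorname{tr}(xA+yB)^m$, where $n$ is arbitrary and $A,B$ range over all real symmetric matrices, or over all Hermitian matrices, is exactly the set of finite sums $\sum_i(\alpha_ix+\beta_iy)^m$ with $\alpha_i,\beta_i\in\mathbb R$. In particular, for $m=2d$ the matrix $(\gamma_{k+l})_{0\le k,l\le d}$ with $\gamma_r=\operatorname{tr}S_{m,r}(A,B)/\binom mr$ is positive semidefinite.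
\item[(c)] If $m,r$ are even and $0<r<m$, then $\operatorname{tr}S_{m,r}(A,B)=0$ if and only if $AB=0$.
\item[(d)] The pairs $(m,r)$, $0\le r\le m$, such that $\operatorname{tr}S_{m,r}(A,B)\ge0$ for all real symmetric $A,B$ of all sizes are exactly those with $m$ and $r$ both even.
\item[(e)] If $A$ and $B$ are positive semidefinite, then $\operatorname{tr}S_{m,r}(A,B)\ge0$ for all $m\ge r\ge0$.
\end{enumerate}
\end{theorem}

Part (b) says that for one fixed even $m$, noncommuting pairs produce no forms beyond those of commuting pairs. Part (e) is the Bessis--Moussa--Villani inequality in Lieb--Seiringer form, that is, Stahl's theorem.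

Section~\ref{sec:examples} finds $\mu$ by hand for commuting pairs and for the pair \eqref{eq:pair}, and reads off the general recipe. Section~\ref{sec:measure} defines $\mu$, Section~\ref{sec:stokes} computes the moments $\int a^m\,d\mu$, Section~\ref{sec:mixed} obtains the mixed moments by a translation, and Section~\ref{sec:consequences} proves Theorem~\ref{thm:more}.

\section{A commuting and an anticommuting pair}\label{sec:examples}

Multiplying \eqref{eq:formula} by $x^{m-r}y^r$ and summing over $r$ shows that \eqref{eq:formula} for all $r$ is equivalent to the identity of binary forms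
\begin{equation}\label{eq:forms}
\operatorname{tr}(xA+yB)^m=m(m+1)\int(ax+by)^m\,d\mu(a,b).
\end{equation}

\subsection*{Commuting pairs: segments}
For a point $p\ne0$ of the plane let $\mu_p$ be the measure on the segment from $0$ to $p$ given by
\[
\int f\,d\mu_p=\int_0^1f(\sigma p)\,\frac{1-\sigma}{\sigma}\,d\sigma .
\]
Since $\int_0^1\sigma^{m-1}(1-\sigma)\,d\sigma=\frac1m-\frac1{m+1}$, every function $f$ homogeneous of degree $m\ge1$ satisfies
\begin{equation}\label{eq:segment}
m(m+1)\int f\,d\mu_p=f(p).
\end{equation}
For a commuting pair, \eqref{eq:commuting} therefore gives \eqref{eq:formula} with $\mu=\sum_i\mu_{(\alpha_i,\beta_i)}$, the sum over the nonzero eigenvalue pairs. Here the factor $m(m+1)$ looks artificial, since point masses at the $(\alpha_i,\beta_i)$ represent the traces with no factor at all.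

\subsection*{The anticommuting pair: a factor is needed}
Let $A,B$ be as in \eqref{eq:pair}. Then $(xA+yB)^2=(x^2+y^2)I$, so $\operatorname{tr}(xA+yB)^m$ equals $2(x^2+y^2)^{m/2}$ for even $m$ and $0$ for odd $m$. Suppose that a positive measure $\nu$ satisfied $\operatorname{tr}(xA+yB)^m=\int(ax+by)^m\,d\nu$ for all even $m\ge2$. Fix a unit vector $(x,y)$ and put $\ell=ax+by$, so that $\int\ell^m\,d\nu=2$ for all even $m\ge2$. If $\nu(|\ell|>1)>0$, these integrals would tend to infinity; so $|\ell|\le1$ almost everywhere, and dominated convergence (with majorant $\ell^2$) gives $\nu(|\ell|=1)=2$. Using a countable dense set of directions, we see that $\nu$ is concentrated on the closed unit disc, where $|\ell|=1$ only at $\pm(x,y)$. Thus every antipodal pair on the unit circle has mass $2$, and the circle has infinite mass, against $\int(a^2+b^2)\,d\nu=4$. So some factor depending on $m$ is unavoidable.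

With the factor $m(m+1)$, the measure
\begin{equation}\label{eq:disc}
d\mu=\frac1\pi\,\frac{\sqrt{1-a^2-b^2}}{a^2+b^2}\,da\,db\qquad(0<a^2+b^2<1)
\end{equation}
satisfies \eqref{eq:forms} for $m\ge2$. Both sides are invariant under rotations of $(x,y)$ and homogeneous, and both vanish for odd $m$, so it suffices to show $\int a^m\,d\mu=2/(m(m+1))$ for even $m$. Let $J_k=\int_0^{\pi/2}\sin^k\theta\,d\theta$. Integration by parts gives $kJ_k=(k-1)J_{k-2}$, so $kJ_kJ_{k-1}=J_1J_0=\pi/2$ for all $k\ge1$. In polar coordinates, with $\rho=\sin\theta$ in the radial integral,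
\[
\int a^m\,d\mu=\frac{4J_m}{\pi}\int_0^1\rho^{m-1}\sqrt{1-\rho^2}\,d\rho=\frac{4J_m}\pi\,(J_{m-1}-J_{m+1})=\frac{4J_mJ_{m-1}}{\pi(m+1)}=\frac2{m(m+1)}.
\]

\subsection*{Where the density comes from}
The density in \eqref{eq:disc} has a spectral meaning. Given real $a,b$, ask for the complex numbers $w$ for which $a+bw$ is an eigenvalue of $A+wB$. Since $\det(\zeta I-A-wB)=\zeta^2-1-w^2$, the condition is
\begin{equation}\label{eq:quadratic}
(1-b^2)w^2-2abw+(1-a^2)=0 .
\end{equation}
The three coefficients never vanish together, so \eqref{eq:quadratic} has a nonreal root exactly when $1-b^2\ne0$ and $a^2b^2-(1-a^2)(1-b^2)=a^2+b^2-1<0$, that is, on the open unit disc. There it has exactly one root with positive imaginary part,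
\[
w=\frac{ab+i\sqrt{1-a^2-b^2}}{1-b^2},\qquad a+bw=\frac{a+ib\sqrt{1-a^2-b^2}}{1-b^2}.
\]
As $a^2+b^2(1-a^2-b^2)=(a^2+b^2)(1-b^2)$, we get $|a+bw|^2=(a^2+b^2)/(1-b^2)$, and so
\begin{equation}\label{eq:density}
\frac{\sqrt{1-a^2-b^2}}{a^2+b^2}=\frac{\operatorname{Im}w}{|a+bw|^2}.
\end{equation}
This suggests the recipe: a point $(a,b)$ carries density $\operatorname{Im}w/(\pi|a+bw|^2)$ for each $w$ in the upper half-plane at which $a+bw$ is an eigenvalue of $A+wB$. For a commuting pair only the finitely many points $(\alpha_i,\beta_i)$ arise in this way, so the recipe gives nothing and segments have to be added. In general both parts occur. Since the eigenvalues are holomorphic in $w$, it is better to reverse the roles and to parametrize the points $(a,b)$ by $w$.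

\section{Eigenvalue branches and the measure}\label{sec:measure}

In this section and the next, $A,B$ are Hermitian with $\det A\ne0\ne\det B$. Let $\mathbb H=\{w=u+iv:v>0\}$ and $D(w)=\det(A+wB)$, a polynomial of degree $n$ with $D(0)\ne0$.

\subsection*{Branches}
A \emph{system of branches} on a connected open set $U\subset\mathbb C$ is a list $\lambda_1,\dots,\lambda_n$ of holomorphic functions on $U$ with $\det(\zeta I-A-wB)=\prod_j(\zeta-\lambda_j(w))$ for $w\in U$. Holomorphic functions on $U$ form an integral domain, so two systems on $U$ differ by a permutation. A sum over $j$ of an expression in $w$, $\lambda_j$, $\lambda_j'$ thus does not depend on the system. Also $\prod_j\lambda_j=D$, so no branch vanishes identically, and zeros of branches are zeros of $D$. We use three standard facts from the theory of algebraic functions and Rellich's theorem; see \cite[Ch.~II]{Kato}.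

\begin{enumerate}
\item[(F1)] \emph{Exceptional points.} There is a finite set $E\subset\mathbb C$ such that every point of $\mathbb C\setminus E$ has a neighborhood with a system of branches. We include the zeros of $D$ in $E$, so that the branches do not vanish off $E$. For $w_*\in E$ there are $N\ge1$ and functions $g_j$ holomorphic near $0$ such that $\lambda_j(w)=g_j(s)$, $s=(w-w_*)^{1/N}$, is a system of branches on a small disc around $w_*$ slit along a radius. Hence $\lambda_j'=g_j'(s)/(Ns^{N-1})$ and $|\lambda_j'(w)|\le C|w-w_*|^{1/N-1}$.
\item[(F2)] \emph{The real axis.} By Rellich's theorem the eigenvalues of the Hermitian matrices $A+uB$, $u\in\mathbb R$, can be numbered as real-analytic functions $\lambda_1,\dots,\lambda_n$ on $\mathbb R$, the \emph{Rellich branches}. For each $R>0$ they extend holomorphically to a neighborhood of a rectangle $Q_R=[-R,R]+i[-\varepsilon_0,\varepsilon_0]$, and by the identity theorem they form a system of branches there, even across real points of $E$. We take $\varepsilon_0$ so small that $Q_R$ contains no nonreal point of $E$; then all zeros of the $\lambda_j$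 in $Q_R$ are real.
\item[(F3)] \emph{Infinity.} Write $A+wB=w(B+sA)$ with $s=1/w$ and apply (F2) to $B+sA$ near $s=0$. For large $|w|$ this gives the system $\lambda_j(w)=w\,\nu_j(1/w)$, where $\nu_j$ is holomorphic near $0$ and real on the reals, and $\nu_j(0)\ne0$ is an eigenvalue of $B$.
\end{enumerate}

\subsection*{The point attached to an eigenvalue}
For nonreal $w$ the numbers $1$ and $w$ are a basis of $\mathbb C$ over $\mathbb R$. So for $w\in\mathbb H\setminus E$ and a local branch $\lambda=\lambda_j$ there are unique real numbers $a=a_j(w)$, $b=b_j(w)$ with $\lambda=a+bw$, namely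
\[
b=\frac{\operatorname{Im}\lambda}{v},\qquad a=\lambda-bw;\qquad\text{we also put}\quad q=\lambda'-b .
\]
The functions $a,b$ are smooth, and $q$ compares the slope of the branch with the slope of the affine function $a+bw$; it vanishes identically on a branch $\alpha+\beta w$ with real constants $\alpha,\beta$. If $(A+wB)h=\lambda h$ and $\|h\|=1$, then $\lambda=\langle Ah,h\rangle+w\langle Bh,h\rangle$ with both inner products real, so by uniqueness $(a,b)\in W$. In particular $|a|\le\|A\|$ and $|b|\le\|B\|$. From the definition,
\begin{equation}\label{eq:ab-bound}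
|b|\le\frac{|\lambda|}v,\qquad|a|\le|\lambda|\Big(1+\frac{|w|}v\Big),
\end{equation}
and $(a,b)\ne0$ on $\mathbb H\setminus E$ because $\lambda\ne0$ there.

Recall that $dg=\partial_wg\,dw+\partial_{\bar w}g\,d\bar w$ for smooth complex $g$, where $\partial_{\bar w}=\frac12(\partial_u+i\partial_v)$ annihilates holomorphic functions, and that $d\bar w\wedge dw=2i\,du\wedge dv$.

\begin{lemma}\label{lem:differentials}
For each local branch on $\mathbb H\setminus E$ we have $da+w\,db=q\,dw$. Consequently
\[
\partial_{\bar w}b=-\frac{\bar q}{2iv},\qquad\partial_{\bar w}a=\frac{w\bar q}{2iv},\qquad\partial_{\bar w}q=\frac{\bar q}{2iv},\qquad v\,da\wedge db=|q|^2\,du\wedge dv .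
\]
\end{lemma}

\begin{proof}
Differentiating $a+bw=\lambda$ gives $da+w\,db+b\,dw=\lambda'\,dw$, which is the first identity. Since $a,b$ are real, its conjugate is $da+\bar w\,db=\bar q\,d\bar w$. The coefficients of $d\bar w$ in the two identities give $\partial_{\bar w}a+w\,\partial_{\bar w}b=0$ and $\partial_{\bar w}a+\bar w\,\partial_{\bar w}b=\bar q$. Subtracting and using $w-\bar w=2iv$ yields $\partial_{\bar w}b$, then $\partial_{\bar w}a=-w\,\partial_{\bar w}b$ and $\partial_{\bar w}q=-\partial_{\bar w}b$. The wedge product of the two identities reads $(\bar w-w)\,da\wedge db=|q|^2\,dw\wedge d\bar w$, and we divide by $-2i$.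
\end{proof}

The last identity converts the recipe of Section~\ref{sec:examples} to the variable $w$: the density $v/|\lambda|^2$ with respect to $da\,db$ becomes $|q|^2/|\lambda|^2$ with respect to $du\,dv$.

\subsection*{Approaching the real axis}
Let $\lambda$ be a Rellich branch on $Q_R$. Since $\operatorname{Im}\lambda(u)=0$ and $\partial_v\lambda=i\lambda'$, so that $\partial_v\operatorname{Im}\lambda=\operatorname{Re}\lambda'$, we have for $0<v\le\varepsilon_0$
\begin{equation}\label{eq:b-average}
b(u+iv)=\frac1v\int_0^v\operatorname{Re}\lambda'(u+i\tau)\,d\tau .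
\end{equation}
Now $\lambda'(u)$ is real and $\lambda''$ is bounded on $Q_R$, so both $b(w)$ and $\lambda'(w)$ lie within $Cv$ of $\lambda'(u)$. Define $b(u)=\lambda'(u)$ and $a(u)=\lambda(u)-u\lambda'(u)$ for real $u$. Then on $Q_R\cap\mathbb H$, with $C$ depending on $R$,
\begin{equation}\label{eq:axis}
|q(w)|\le Cv,\qquad|b(w)-b(u)|\le Cv,\qquad|a(w)-a(u)|\le Cv ,
\end{equation}
the last bound following from $a=\lambda-bw$. On the real axis, then, $a+bw$ is the tangent line to the branch, and $(a(u),b(u))\in W$ as a limit of points of the closed set $W$.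

\subsection*{The measure}
Let $Z$ be the finite set of pairs $(z,j)$ such that $z\in\mathbb R$ is a simple zero of the Rellich branch $\lambda_j$, and let
\[
p_{z,j}=(a_j(z),b_j(z))=(-z\lambda_j'(z),\lambda_j'(z))\in W\setminus\{0\}.
\]
Define $\mu$ on $\mathbb R^2\setminus\{0\}$ by requiring, for Borel $f\ge0$,
\begin{equation}\label{eq:measure}
\int f\,d\mu=\frac1\pi\int_{\mathbb H\setminus E}\sum_{j=1}^nf(a_j,b_j)\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv+\sum_{(z,j)\in Z}\int f\,d\mu_{p_{z,j}} .
\end{equation}
The sum over $j$ does not depend on the local numbering, so $\mu$ is a well-defined positive measure, and it does not depend on the choice of the finite set $E$. The first part is concentrated on $W$ and the second on segments from $0$ to points of $W$, so $\mu$ is concentrated on $K$.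

Both examples are recovered. For a commuting pair, $\lambda_j=\alpha_j+\beta_jw$ and $q_j=0$; the branch has the simple zero $z=-\alpha_j/\beta_j$ with $p_{z,j}=(\alpha_j,\beta_j)$. For the pair \eqref{eq:pair}, take $E=\{i,-i\}$. The Rellich branches $\pm\sqrt{1+u^2}$ have no zeros, so $Z$ is empty. By the discussion of \eqref{eq:quadratic}, $(w,\lambda)\mapsto(a,b)$ maps the pairs with $w\in\mathbb H\setminus\{i\}$, $\lambda^2=1+w^2$ bijectively and with smooth inverse onto the punctured unit disc. Lemma~\ref{lem:differentials} and \eqref{eq:density} then turn \eqref{eq:measure} into \eqref{eq:disc}.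

\section{The moments $\int a^m\,d\mu$ by Stokes' theorem}\label{sec:stokes}

\begin{proposition}\label{prop:moments}
Let $\det A\ne0\ne\det B$ and let $\mu$ be given by \eqref{eq:measure}. Then $\int a^2\,d\mu<\infty$, and for every integer $m\ge2$,
\[
\operatorname{tr}A^m=m(m+1)\int a^m\,d\mu .
\]
\end{proposition}

The plan is to write the area integrand $a^m|q|^2/|\lambda|^2\,du\wedge dv$ as the differential of a $1$-form whose boundary values see only $\operatorname{tr}A^m$ and the points $p_{z,j}$. The form is assembled from three terms.

To detect $\operatorname{tr}A^m=\sum_j\lambda_j(0)^m$, note that $a_j(0)=\lambda_j(0)$ and that on the line $v=\varepsilon$ the function $-\operatorname{Im}(1/w)=\varepsilon/(u^2+\varepsilon^2)$ concentrates at $u=0$. So we start with $-a^m\,dw/w$. This form does not become small on large arcs. By (F3), $\lambda'/\lambda$ behaves like $1/w$ at infinity, so we add $a^m\lambda'\,dw/\lambda$; the price is a contribution from the real zeros of $\lambda$, and this is the origin of the segments in \eqref{eq:measure}. Since $w\lambda'-\lambda=wq+wb-\lambda=wq-a$, Lemma~\ref{lem:differentials}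 gives
\begin{equation}\label{eq:first-dbar}
\partial_{\bar w}\Big[a^m\Big(\frac{\lambda'}\lambda-\frac1w\Big)\Big]=ma^{m-1}\frac{w\bar q}{2iv}\cdot\frac{wq-a}{w\lambda}=\frac{ma^{m-1}}{2iv\lambda}\big(w|q|^2-a\bar q\big).
\end{equation}
The term with $|q|^2$ is the one we want, while the term linear in $\bar q$ has no sign. A third term cancels it:
\begin{equation}\label{eq:second-dbar}
\partial_{\bar w}\Big[a^m\frac q\lambda\Big]=ma^{m-1}\frac{w\bar q}{2iv}\cdot\frac q\lambda+\frac{a^m}\lambda\cdot\frac{\bar q}{2iv}=\frac{a^{m-1}}{2iv\lambda}\big(mw|q|^2+a\bar q\big),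
\end{equation}
and it should cost nothing on the real axis, where $q$ vanishes by \eqref{eq:axis}. Accordingly, fix $m\ge2$ and put
\[
F_j=\frac{q_j}{\lambda_j}+\frac1m\Big(\frac{\lambda_j'}{\lambda_j}-\frac1w\Big),\qquad\Phi=\sum_{j=1}^na_j^mF_j .
\]
The function $\Phi$ is well defined and smooth on $\mathbb H\setminus E$.

\begin{lemma}\label{lem:exact}
On $\mathbb H\setminus E$,
\[
d\operatorname{Im}(\Phi\,dw)=(m+1)\sum_{j=1}^na_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\wedge dv .
\]
\end{lemma}

\begin{proof}
For one branch, adding \eqref{eq:second-dbar} and $\frac1m$ times \eqref{eq:first-dbar} gives $\partial_{\bar w}(a^mF)=(m+1)a^{m-1}|q|^2w/(2iv\lambda)$. Since $d(g\,dw)=\partial_{\bar w}g\,d\bar w\wedge dw=2i\,\partial_{\bar w}g\,du\wedge dv$,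
\[
d(a^mF\,dw)=(m+1)\,a^{m-1}\frac{|q|^2}v\cdot\frac w\lambda\,du\wedge dv .
\]
All factors except $w/\lambda$ are real, and $w\bar\lambda=aw+b|w|^2$ gives $\operatorname{Im}(w/\lambda)=av/|\lambda|^2$. Take imaginary parts and sum over $j$.
\end{proof}

The imaginary part supplies the missing factor $a$, which turns $a^{m-1}$ into $a^m$ and makes the integrand nonnegative for even $m$.

\begin{proof}[Proof of Proposition~\ref{prop:moments}]
Take $R$ so large that $E\subset\{|w|<R\}$ and (F3) holds for $|w|\ge R$. Take $0<\varepsilon<\varepsilon_0$, with $\varepsilon_0$ from (F2); then all points of $E\cap\mathbb H$ lie above the line $v=\varepsilon$. Let $G$ be the set $\{|w|<R,\ v>\varepsilon\}$ with the closed discs of small radius $\delta$ around the points of $E\cap\mathbb H$ removed. The function $\Phi$ is smooth near the closure of $G$, so Stokes' theorem and Lemma~\ref{lem:exact} give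
\begin{equation}\label{eq:stokes}
(m+1)\int_G\sum_ja_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv=\int_{\partial G}\operatorname{Im}(\Phi\,dw).
\end{equation}
The boundary consists of small circles, a large arc, and a segment of the line $v=\varepsilon$ traversed with $u$ increasing.

\emph{Small circles.} At $w_*\in E\cap\mathbb H$ the derivative $\lambda'$ may blow up and $\lambda$ may vanish. On $|w-w_*|=\delta$, (F1) gives $|q|+|\lambda'|\le2|\lambda'|+\|B\|\le C\delta^{1/N-1}$. Near $w_*$ the quotient $|w|/v$ is bounded, so \eqref{eq:ab-bound} gives $|a|\le C|\lambda|$ and hence $|a|^m/|\lambda|\le C\|A\|^{m-1}$. The term $a^m/w$ is bounded. So $|\Phi|\le C\delta^{1/N-1}$ on a circle of length $2\pi\delta$, and the circle contributes $O(\delta^{1/N})$.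

\emph{Large arc.} By (F3) and Taylor's formula for $\nu_j$, each branch has the form $\lambda=\beta w+\alpha+\varphi(1/w)$, with $\alpha,\beta$ real, $\beta\ne0$, and $\varphi$ holomorphic near $0$, real on the reals, $\varphi(0)=0$. Since $\varphi$ is real on the reals, $|\operatorname{Im}\varphi(s)|\le C|\operatorname{Im}s|$, and $|\operatorname{Im}(1/w)|=v/R^2$ on the arc; so $b=\beta+O(R^{-2})$. Also $\lambda'=\beta-w^{-2}\varphi'(1/w)=\beta+O(R^{-2})$, and $|\lambda|\ge cR$ with $c>0$ because $\beta\ne0$. Hence $q/\lambda=O(R^{-3})$. Further $w\lambda'-\lambda=-\alpha-\varphi(1/w)-w^{-1}\varphi'(1/w)$ is bounded, so $\lambda'/\lambda-1/w=(w\lambda'-\lambda)/(w\lambda)=O(R^{-2})$. As $|a|\le\|A\|$, we get $|\Phi|\le CR^{-2}$, and the arc contributes at most $C/R$ with $C$ independent of $\varepsilon$.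

\emph{The line $v=\varepsilon$.} Here $|u|\le R_\varepsilon=\sqrt{R^2-\varepsilon^2}$ and $dw=du$, so we integrate $\sum_ja_j^m\operatorname{Im}F_j$ in $u$. We fix $R$, use the Rellich branches on $Q_R$, and let $\varepsilon\to0$. The tool is the Poisson kernel: for $|z|<R$,
\begin{equation}\label{eq:poisson}
\int_{-R_\varepsilon}^{R_\varepsilon}a(u+i\varepsilon)^m\frac{\varepsilon}{(u-z)^2+\varepsilon^2}\,du\longrightarrow\pi\,a(z)^m .
\end{equation}
Indeed, the kernel is positive, has integral $\pi$ over $\mathbb R$, and for each $\eta>0$ its integral over $|u-z|\ge\eta$ tends to $0$; moreover $a(u+i\varepsilon)\to a(u)$ uniformly on $[-R,R]$ by \eqref{eq:axis}, and the limit is continuous. Consider the three terms of $a^mF$ for one branch.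

The term $a^mq/\lambda$ is $O(\varepsilon)$ away from the zeros of $\lambda$, by \eqref{eq:axis}. Let $z$ be a real zero of order $k\ge1$ and let $\varrho=|w-z|\le1$ be small. Then $|\lambda|\ge c\varrho^k$. In \eqref{eq:b-average} the points $u+i\tau$ are within $\varrho$ of $z$, where $\lambda'$ vanishes to order $k-1$, so $|b|\le C\varrho^{k-1}$ and $|a|\le|\lambda|+|b||w|\le C\varrho^{k-1}$. Since $m(k-1)-k\ge k-2\ge-1$,
\[
\frac{|a|^m|q|}{|\lambda|}\le C\varepsilon\,\varrho^{m(k-1)-k}\le\frac{C\varepsilon}{\sqrt{(u-z)^2+\varepsilon^2}} .
\]
The integral of this term over the line is therefore $O(\varepsilon(1+\log\frac1\varepsilon))$ and tends to $0$.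

The term $-\frac1ma^m\operatorname{Im}\frac1w=\frac1ma^m\frac\varepsilon{u^2+\varepsilon^2}$ contributes $\frac\pi ma(0)^m=\frac\pi m\lambda(0)^m$ in the limit, by \eqref{eq:poisson}. The sum over the branches is $\frac\pi m\operatorname{tr}A^m$.

For the term $\frac1ma^m\operatorname{Im}\frac{\lambda'}\lambda$, let $z$ run over the real zeros of $\lambda$, with orders $k_z$; they satisfy $|z|<R$. The function $\lambda'/\lambda-\sum_zk_z/(w-z)$ is holomorphic near $Q_R$ and real on the reals, so its imaginary part is $O(\varepsilon)$ on the line. As $\operatorname{Im}\frac1{w-z}=-\varepsilon/((u-z)^2+\varepsilon^2)$, \eqref{eq:poisson} gives the limit $-\frac\pi m\sum_zk_za(z)^m$. If $k_z\ge2$, then $a(z)=\lambda(z)-z\lambda'(z)=0$. Only simple zeros remain, and the sum over the branches is $-\frac\pi m\sum_{(z,j)\in Z}a_j(z)^m$.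

\emph{Passing to the limit.} Let $m$ be even, so that the integrand on the left of \eqref{eq:stokes} is nonnegative. Let $\delta\to0$, then $\varepsilon\to0$, then $R\to\infty$. The domains increase to $\mathbb H\setminus E$, and monotone convergence together with the three boundary estimates gives
\begin{equation}\label{eq:limit}
(m+1)\int_{\mathbb H\setminus E}\sum_ja_j^m\frac{|q_j|^2}{|\lambda_j|^2}\,du\,dv=\frac\pi m\Big[\operatorname{tr}A^m-\sum_{(z,j)\in Z}a_j(z)^m\Big].
\end{equation}
Multiply by $m/\pi$ and move the sum over $Z$ to the left. By \eqref{eq:segment}, $a_j(z)^m=m(m+1)\int a^m\,d\mu_{p_{z,j}}$, so the left side becomes $m(m+1)\int a^m\,d\mu$. This proves the identity for even $m$, and $m=2$ shows $\int a^2\,d\mu<\infty$. For odd $m\ge3$ the boundary estimates are unchanged. The bound $|a|^m\le\|A\|^{m-2}a^2$ and the case $m=2$ provide an integrable majorant, so dominated convergence gives \eqref{eq:limit} again.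
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis $\det B\ne0$ is used on the large arc, through $|\lambda|\ge cR$, and the construction fails without it. For $n=1$, $A=1$, $B=0$ we have $\lambda=1$, $q=0$ and $Z=\emptyset$, so \eqref{eq:measure} gives $\mu=0$ although $\operatorname{tr}A^m=1$. For $B=\eta>0$ the branch $1+\eta w$ has the zero $-1/\eta$ with point $(1,\eta)$: as $\eta\to0$ the zero escapes to infinity while its segment survives. This is why singular matrices are treated by a limit in Section~\ref{sec:consequences}. The hypothesis $\det A\ne0$ is a convenience; it served only to make $D$ nonzero, which also follows from $\det B\ne0$.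
\end{remark}

\section{Mixed moments and the conjecture}\label{sec:mixed}

Proposition~\ref{prop:moments} involves the coordinate $a$ only. Replacing $A$ by $A+tB$ translates the half-plane by $t$, and this acts on $\mu$ by a shear; that is enough to reach all mixed moments.

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Let $\mu$ be given by \eqref{eq:measure}. Let $t\in\mathbb R$ with $D(t)\ne0$, so that $A+tB$ and $B$ are invertible, and let $\mu^t$ be the measure \eqref{eq:measure} of the pair $(A+tB,B)$. With $w'=w-t$ we have $(A+tB)+w'B=A+wB$. Under the translation $w\mapsto w'$ of $\mathbb H$, the quantities $v$, $\lambda_j$, $\lambda_j'$, and hence $b_j$ and $q_j$, are unchanged, while $a_j$ becomes $\lambda_j-b_j(w-t)=a_j+tb_j$. A simple real zero $z$ of $\lambda_j$ becomes the simple zero $z-t$, with point $(-(z-t)\lambda_j'(z),\lambda_j'(z))=(a_j(z)+tb_j(z),b_j(z))$. So $\mu^t$ is the image of $\mu$ under the linear map $(a,b)\mapsto(a+tb,b)$, and Proposition~\ref{prop:moments} for the pair $(A+tB,B)$ reads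
\begin{equation}\label{eq:shear}
\operatorname{tr}(A+tB)^m=m(m+1)\int(a+tb)^m\,d\mu\qquad(m\ge2,\ D(t)\ne0).
\end{equation}
Take $m=2$ at $t=0$ and at some $t\ne0$ with $D(t)\ne0$. From $t^2b^2\le2(a+tb)^2+2a^2$ we get $\int b^2\,d\mu<\infty$, so $\int(a^2+b^2)\,d\mu<\infty$. On the bounded set $K$ we have $|a^{m-r}b^r|\le(a^2+b^2)^{m/2}\le C(a^2+b^2)$ for $m\ge2$, so all these moments converge absolutely and the right side of \eqref{eq:shear} may be expanded by the binomial theorem. Both sides are then polynomials in $t$ that agree for all but finitely many real $t$. Comparing the coefficients of $t^r$ gives \eqref{eq:formula}.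
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conjecture}]
For $m=0$ the coefficient is $\operatorname{tr}I=n$. Let $m\ge2$ and $r$ be even. The matrices $A_\varepsilon=A+\varepsilon I$ and $B_\varepsilon=B+\varepsilon I$ are invertible for all small $\varepsilon>0$, since $A$ and $B$ have finitely many eigenvalues. As $a^{m-r}b^r\ge0$, formula \eqref{eq:formula} gives $\operatorname{tr}S_{m,r}(A_\varepsilon,B_\varepsilon)\ge0$. This is a polynomial in $\varepsilon$, and we let $\varepsilon\to0$.
\end{proof}

\section{Arbitrary pairs and consequences}\label{sec:consequences}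

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) Let $\mu_\varepsilon$ be the measure of Theorem~\ref{thm:formula} for the invertible pair $A_\varepsilon=A+\varepsilon I$, $B_\varepsilon=B+\varepsilon I$, with $0<\varepsilon\le1$ small. These measures may have infinite mass near the origin, as \eqref{eq:disc} does, so we take the limit of the finite measures $\hat\mu_\varepsilon=(a^2+b^2)\mu_\varepsilon$ on $\mathbb R^2$. By \eqref{eq:formula} with $m=2$ and $r=0,2$, the mass of $\hat\mu_\varepsilon$ is $\frac16(\operatorname{tr}A_\varepsilon^2+\operatorname{tr}B_\varepsilon^2)$, which is bounded by some $M$. The set $W$ of the pair $(A_\varepsilon,B_\varepsilon)$ is $W+(\varepsilon,\varepsilon)$, so $\hat\mu_\varepsilon$ is concentrated on the set of points $\sum_i\theta_i(p_i+(\varepsilon,\varepsilon))$ with $p_i\in W$, $\theta_i\ge0$, $\sum_i\theta_i\le1$. Such a point is within $\sqrt2\,\varepsilon$ of $\sum_i\theta_ip_i\in K$. In particular all $\hat\mu_\varepsilon$ live on one compact set $X$.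

A sequence of positive measures of bounded mass on a compact metric space $X$ has a subsequence converging weakly, that is, against every continuous function, to a finite positive measure. Let $\hat\mu$ be such a limit along a sequence $\varepsilon\to0$. Testing against the distance to $K$ gives $\int\operatorname{dist}(\cdot,K)\,d\hat\mu\le\lim\sqrt2\,\varepsilon M=0$, so $\hat\mu$ is concentrated on the closed set $K$. For $m\ge3$ the function $f_{m,r}=a^{m-r}b^r/(a^2+b^2)$, set to $0$ at the origin, is continuous, since $|f_{m,r}|\le(a^2+b^2)^{(m-2)/2}$. Letting $\varepsilon\to0$ in \eqref{eq:formula} for $(A_\varepsilon,B_\varepsilon)$ gives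
\[
\operatorname{tr}S_{m,r}(A,B)=m(m+1)\binom mr\int_{\mathbb R^2\setminus\{0\}}\frac{a^{m-r}b^r}{a^2+b^2}\,d\hat\mu ,
\]
and $\mu=(a^2+b^2)^{-1}\hat\mu$ on $\mathbb R^2\setminus\{0\}$ has the required properties. For $m=2$ the function $f_{2,r}$ has no limit at the origin, which is why this argument starts at $m=3$.

(b) Let $P_m$ be the set of finite sums of $m$-th powers of real linear forms in $x,y$. It is a convex cone, because a factor $\theta\ge0$ can be absorbed into a linear form as $\theta^{1/m}$. Every element $\sum_i(\alpha_ix+\beta_iy)^m$ equals $\operatorname{tr}(xA+yB)^m$ for the real diagonal matrices $A=\operatorname{diag}(\alpha_i)$, $B=\operatorname{diag}(\beta_i)$. It remains to show that $\operatorname{tr}(xA+yB)^m\in P_m$ for Hermitian $A,B$.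

For $m=2$ this is a real binary quadratic form that is nonnegative on $\mathbb R^2$, hence a sum of two squares of real linear forms. For $m\ge4$, part (a) gives \eqref{eq:forms}. Let $\nu$ be the image of the measure $m(m+1)(a^2+b^2)^{m/2}\mu$, which is finite because $K$ is bounded, under the radial projection to the unit circle $S^1$. By homogeneity,
\[
\operatorname{tr}(xA+yB)^m=\int_{S^1}(\alpha x+\beta y)^m\,d\nu(\alpha,\beta).
\]
If $\nu=0$ the form is $0\in P_m$. Otherwise it is $\nu(S^1)$ times the average, with respect to a probability measure, of points of the compact set $Y=\{(\alpha x+\beta y)^m:(\alpha,\beta)\in S^1\}$ in the finite-dimensional space of forms of degree $m$. The hull $\operatorname{conv}Y$ is compact by Carath\'eodory's theorem. A point outside it is strictly separated from it by a linear functional, whereas the value of a linear functional at the average is at most its maximum on $Y$. So the average lies in $\operatorname{conv}Y\subset P_m$.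

Now let $m=2d$ and write $\operatorname{tr}(xA+yB)^m=\sum_i(\alpha_ix+\beta_iy)^m$. Comparing coefficients of $x^{m-r}y^r$ gives $\gamma_r=\sum_i\alpha_i^{m-r}\beta_i^r$, so for real $\xi_0,\dots,\xi_d$,
\[
\sum_{k,l=0}^d\gamma_{k+l}\,\xi_k\xi_l=\sum_i\Big(\sum_{k=0}^d\xi_k\,\alpha_i^{d-k}\beta_i^k\Big)^2\ge0 .
\]

(c) If $AB=0$, then $BA=(AB)^*=0$. A word containing both letters has two adjacent letters $AB$ or $BA$, so it vanishes, and $S_{m,r}(A,B)=0$ for $0<r<m$. Conversely let $m,r$ be even, $0<r<m$, so $m\ge4$, and suppose $\operatorname{tr}S_{m,r}(A,B)=0$. The point is that one measure serves all degrees. With $\mu$ from (a), $\int a^{m-r}b^r\,d\mu=0$ with a nonnegative integrand and positive exponents, so $ab=0$ almost everywhere. Then (a) for $(m,r)=(4,2)$ gives $\operatorname{tr}S_{4,2}(A,B)=0$, and \eqref{eq:four-two} gives $\operatorname{tr}(AB(AB)^*)=0$. This trace is the sum of the squared moduli of the entries of $AB$, so $AB=0$.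

(d) If $m$ and $r$ are even, apply Theorem~\ref{thm:conjecture}. For $n=1$ the coefficient is $\binom mrA^{m-r}B^r$. If $r$ is odd, take $A=1$, $B=-1$; if $r$ is even and $m$ is odd, then $m-r$ is odd, and we take $A=-1$, $B=1$. In both cases the coefficient is $-\binom mr<0$.

(e) If $A,B$ are positive semidefinite, then $W$, and hence $K$, lies in the quadrant $a\ge0$, $b\ge0$. For $m\ge3$ the integrand in \eqref{eq:formula} is nonnegative on $K$, and (a) gives the claim. For $m\le2$ the coefficients are $n$, $\operatorname{tr}A$, $\operatorname{tr}B$, $\operatorname{tr}A^2$, $\operatorname{tr}B^2$ and $2\operatorname{tr}AB=2\operatorname{tr}(A^{1/2}BA^{1/2})$, and all are nonnegative.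
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kato}
Kato, \emph{Perturbation Theory for Linear Operators}, Ch.~II.

\bibitem{KMZ}
Edward D. Kim, Joe Miller, Laura Zinnel, \emph{On a polynomial positivity question of Collins, Dykema, and Torres-Ayala related to the Bessis-Moussa-Villani Conjecture}, arXiv:2110.12528 (2021).

\end{thebibliography}
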